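\title{Barycentric and geodesic straightenings define the same bounded classes}

\begin{abstract}
On a closed negatively curved manifold $M$, integrating a closed differential form over straightened simplices gives a bounded cocycle as soon as the straight simplices have uniformly bounded volume. We compare the bounded cohomology classes obtained in this way from the geodesic straightening and from the barycentric straightening of Besson, Courtois and Gallot. We prove that barycentric triangles have uniformly bounded area and that the two straightenings are joined by a chain homotopy with uniformly bounded volumes. Hence the two maps from closed $k$-forms to $H^k_b(M)$ are defined and equal for every $k\ge2$.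
\end{abstract}

\section{Introduction}

\subsection{Closed forms and bounded cohomology}
Let $M$ be a closed Riemannian manifold of dimension $n\ge2$ with negative sectional curvature. Let $C_\bullet(M)$ be its singular chain complex with real coefficients, $\Delta^k=\{t\in\mathbb R^{k+1}: t_i\ge0,\ \sum_i t_i=1\}$ the standard simplex, and $C\Omega^k(M)$ the space of closed differential $k$-forms. A cochain $\varphi\colon C_k(M)\to\mathbb R$ is \emph{bounded} if $|\varphi(\sigma)|$ is bounded as $\sigma$ ranges over all singular $k$-simplices. The coboundary $\varphi\circ\partial$ of a bounded cochain is bounded, and the cohomology of the complex of bounded cochains is the \emph{bounded cohomology} $H^\bullet_b(M)$. Forgetting boundedness gives the comparison map $H^k_b(M)\to H^k(M)$.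

A closed form $\omega$ suggests the cocycle $\sigma\mapsto\int_\sigma\omega$, but a singular simplex is only continuous, and smooth simplices have arbitrarily large volume. A \emph{straightening} is a chain map $\operatorname{str}\colon C_\bullet(M)\to C_\bullet(M)$, chain homotopic to the identity, which replaces each singular simplex $\sigma$ by a simplex $\operatorname{str}(\sigma)$ regular enough to integrate forms (piecewise smooth; we use only that it is Lipschitz). It has \emph{bounded volumes in degree $\ge d$} if for every $k\ge d$ the $k$-dimensional volumes of the straight $k$-simplices are bounded by a constant independent of $\sigma$. Then for $k\ge d$ and $\omega\in C\Omega^k(M)$ the cochain $\sigma\mapsto\int_{\operatorname{str}(\sigma)}\omega$ is bounded, and it is a cocycle by Stokes' theorem (Lemma~\ref{lem:stokes}). Taking its class gives a linear map $C\Omega^k(M)\to H^k_b(M)$. If $k>d$ and $\omega=d\eta$, the cochain $\sigma\mapsto\int_{\operatorname{str}(\sigma)}\eta$ is a bounded primitive, so the map factors through de Rham cohomology; for $k=d$ this argument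 gives nothing, and the natural domain is the space of closed forms.

How does the class depend on the straightening? Suppose $\operatorname{str}-\operatorname{str}'=\partial H+H\partial$ with $H$ regular enough to integrate forms. Then the two cocycles differ by the coboundary of $\sigma\mapsto\int_{H(\sigma)}\omega$. This shows that the difference of the two bounded classes lies in the kernel of the comparison map. It shows that the difference vanishes only if the primitive is bounded, for instance if the chains $H(\sigma)$ have bounded volume.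

\subsection{The two straightenings}\label{sec:two}
Let $X$ be the universal cover of $M$ and $\Gamma=\pi_1(M)$ the deck group. Both straightenings come from a rule $S$ that assigns to points $x_0,\dots,x_k\in X$ a map $S(x_0,\dots,x_k)\colon\Delta^k\to X$, such that $S(gx_0,\dots,gx_k)=gS(x_0,\dots,x_k)$ for $g\in\Gamma$ and such that the $i$-th face of $S(x_0,\dots,x_k)$ is $S(x_0,\dots,\widehat{x_i},\dots,x_k)$. If a lift of $\sigma$ has vertices $x_0,\dots,x_k$, then $\operatorname{str}(\sigma)$ is the projection of $S(x_0,\dots,x_k)$ to $M$.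

The \emph{geodesic straightening} $\operatorname{str}^g$ is given by iterated geodesic coning: $S^g(x)=x$, and $S^g(x_0,\dots,x_k)$ is the geodesic cone with apex $x_0$ over $S^g(x_1,\dots,x_k)$. It is known to have bounded volumes in degree $\ge2$; it does not have bounded volumes in degree $1$, since geodesic segments in $X$ are arbitrarily long.

The \emph{barycentric straightening} $\operatorname{str}^b$ of Besson, Courtois and Gallot passes through the boundary at infinity $\partial X$. For $\theta\in\partial X$ the Busemann function $B_\theta$ is defined up to an additive constant by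
\[
B_\theta(y)-B_\theta(p)=\lim_{q\to\theta}\bigl(d(y,q)-d(p,q)\bigr);
\]
it measures the distance to $\theta$ up to an infinite constant. Let $(\mu_x)_{x\in X}$ be the normalized Patterson--Sullivan measures, a family of probability measures on $\partial X$ with $\mu_{gx}=g_*\mu_x$ for $g\in\Gamma$. Then $S^b(x_0,\dots,x_k)(t)$ is the \emph{barycenter} of the measure $\sum_it_i\mu_{x_i}$, that is, the unique minimum point of
\begin{equation}\label{eq:Ft}
F_t(y)=\sum_{i=0}^k t_i\int_{\partial X}\bigl(B_\theta(y)-B_\theta(x_i)\bigr)\,d\mu_{x_i}(\theta).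
\end{equation}
This straightening is known to have bounded volumes in degree $\ge3$; whether it has bounded volumes in degree $2$ when the curvature is not constant was not known.

Let $\Psi^k_{\mathrm{gd}}$ $(k\ge2)$ and $\Psi^k$ $(k\ge3)$ be the maps $C\Omega^k(M)\to H^k_b(M)$ given by $\operatorname{str}^g$ and $\operatorname{str}^b$. The following question comes from \cite{FM}.
\begin{quote}
\emph{Is $\Psi^k=\Psi^k_{\mathrm{gd}}$ for every $k\ge3$, and also for $k=2$ if the barycentric straightening has bounded volumes in degree $2$?}
\end{quote}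
For $k>n$ both maps are zero. If $M$ is hyperbolic, the two straightenings are known to coincide up to reparametrization, so $\Psi^2$ is defined and $\Psi^k=\Psi^k_{\mathrm{gd}}$ for all $k\ge2$. This suggests the answer yes. In variable curvature, however, no symmetry forces the vertices of $S^b(x_0,\dots,x_k)$ to be the $x_i$ or its edges to be geodesic, and the two simplices have to be compared by estimates.

\subsection{Results}
The volume of a chain $\sum_ja_jf_j$ means $\sum_j|a_j|\operatorname{vol}(f_j)$.

\begin{theorem}\label{thm:A}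
Let $M$ be a closed negatively curved Riemannian manifold of dimension $n\ge2$. The barycentric straightening has bounded volumes in degree $2$. In particular $\Psi^2$ is defined.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $M$ be as above. There is a chain homotopy $H$ between the barycentric and the geodesic straightening such that for every $k\ge1$ the $(k+1)$-volumes of the chains $H_k(\sigma)$ are bounded independently of $\sigma$. Consequently $\Psi^k=\Psi^k_{\mathrm{gd}}$ for all $k\ge2$.
\end{theorem}

Compactness of $M$ plays a small role; Remark~\ref{rem:general} gives the general setting in which the proofs work.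

The homotopy is built by induction: $H_k(x_0,\dots,x_k)$ is the geodesic cone with apex $x_0$ over the cycle formed by the barycentric simplex, the geodesic simplex and the homotopy on the faces. In curvature $\le-1$ the volume of a cone is controlled by the volume of its base, so volume bounds propagate upward, provided that the base is bounded. This fails for free in exactly two places. For $k=1$ the base contains two edges of unbounded length, and one must show that the cone over a barycentric edge has bounded area (Section~\ref{sec:edge}). For $k=2$ the base contains a barycentric triangle, which is the subject of Theorem~\ref{thm:A} (Section~\ref{sec:triangle}). The equality in degree $k$ uses $H_{k-1}$, so Theorem~\ref{thm:A} is needed in this proof even for $k\ge3$. Both area estimates follow one pattern, which is already visible for geodesic triangles (Proposition~\ref{prop:geod}): the area element is a monotone radial speed times a transverse defect that decays exponentially away from a bounded region.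

\section{Gromov products, angles and Busemann functions}\label{sec:geom}

Since $M$ is compact we may scale the metric so that $-b^2\le\sec\le-1$ for some $b\ge1$. Scaling changes neither geodesics nor barycenters and multiplies $k$-volumes by a constant. From now on $X$ is a complete simply connected $n$-manifold with $-b^2\le\sec\le-1$. The exponential maps $\exp_p$ are diffeomorphisms. Hessians are viewed both as bilinear forms and as symmetric endomorphisms, and inequalities such as $Q\ge c$ are inequalities of quadratic forms.

\subsection{Comparison}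
Let $p\in X$ and $\varrho=d(\cdot,p)$. The Hessian comparison theorem states that at distance $r>0$ from $p$ one has $\operatorname{Hess}\varrho(\nabla\varrho,\cdot)=0$ and
\begin{equation}\label{eq:hesscomp}
\coth r\le\operatorname{Hess}\varrho\le b\coth(br)\qquad\text{on }(\nabla\varrho)^\perp.
\end{equation}
Let $J\ne0$ be a normal Jacobi field along a unit speed geodesic issuing from $p$, with $J(0)=0$. Then $J'(r)=\operatorname{Hess}\varrho\,(J(r))$, so $(\log|J|)'=\langle J',J\rangle/|J|^2$ lies between $\coth r$ and $b\coth(br)$. Thus $|J(r)|/\sinh r$ is nondecreasing and $|J(r)|/\sinh(br)$ is nonincreasing, and we obtain Rauch's estimates: for $0\le l\le r$,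
\begin{equation}\label{eq:rauch}
|J(l)|\le\frac{\sinh l}{\sinh r}|J(r)|\le e^{l-r}|J(r)|,\quad |J(r)|\le\frac{\sinh(br)}{b}|J'(0)|,\quad |J'(r)|\le b\coth(br)|J(r)|.
\end{equation}
Moreover $X$ is a CAT$(-1)$ space: an angle of a geodesic triangle in $X$ is at most the corresponding angle of the triangle in $\mathbb H^2$ with the same side lengths.

The boundary $\partial X$ is the set of asymptote classes of geodesic rays. It carries the cone topology, in which for each $y\in X$ the map sending a unit vector at $y$ to the endpoint of its ray is a homeomorphism onto $\partial X$. We write $v_{y,\xi}$ for the unit vector at $y$ pointing to $\xi\in(X\setminus\{y\})\cup\partial X$.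

\subsection{Gromov products}
For $p,q,y\in X$ and $\theta\in\partial X$ put
\[
(p|q)_y=\tfrac12\bigl(d(y,p)+d(y,q)-d(p,q)\bigr),\qquad (p|\theta)_y=\lim_{q\to\theta}(p|q)_y=\tfrac12\bigl(d(y,p)+B_\theta(y)-B_\theta(p)\bigr).
\]
In a tree, $(p|q)_y$ is the length of the common initial part of the segments from $y$ to $p$ and from $y$ to $q$. For points of $X$ and $\xi\in X\cup\partial X$:
\begin{itemize}
\item[(G1)] $0\le(p|\xi)_y\le d(y,p)$;
\item[(G2)] $|(p|\xi)_y-(p|\xi)_{y'}|\le d(y,y')$;
\item[(G3)] $(x|\xi)_y+(y|\xi)_x=d(x,y)$;
\item[(G4)] $(p|\xi)_o\ge\min\{(p|r)_o,(r|\xi)_o\}-\delta$, with a universal constant $\delta$.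
\end{itemize}
For $\xi\in X$, (G1) and (G2) are the triangle inequality, (G3) is an identity, and (G4) is the Gromov hyperbolicity of CAT$(-1)$ spaces. The case $\xi\in\partial X$ follows by passing to the limit.

The exponential decay in this paper comes from one inequality: two points with a large Gromov product are seen under a small angle.

\begin{lemma}\label{lem:angle}
For $y\in X$, $p\in X\setminus\{y\}$ and $\xi\in(X\setminus\{y\})\cup\partial X$ we have $|v_{y,p}-v_{y,\xi}|\le2e^{-(p|\xi)_y}$.
\end{lemma}

\begin{proof}
Let $\xi=q\in X$, $r=d(y,p)$, $s=d(y,q)$, $a=d(p,q)$, $G=(p|q)_y$, and let $A$ be the comparison angle at $y$ in $\mathbb H^2$. The law of cosines reads $\cosh a=\cosh(r-s)+2\sinh r\sinh s\sin^2\frac A2$. Since $\cosh a-\cosh(r-s)=2\sinh\frac{a+r-s}2\sinh\frac{a-r+s}2$ and $\frac{a+r-s}2=r-G$, $\frac{a-r+s}2=s-G$,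
\[
\sin^2\tfrac A2=\frac{\sinh(r-G)}{\sinh r}\cdot\frac{\sinh(s-G)}{\sinh s}\le e^{-2G}.
\]
The angle at $y$ in $X$ is at most $A$, so $|v_{y,p}-v_{y,q}|\le2\sin\frac A2\le2e^{-G}$. For $\xi\in\partial X$ let $q\to\xi$ along the ray from $y$.
\end{proof}

\subsection{Regularity of Busemann functions}
To differentiate the barycenter we need second derivatives of \eqref{eq:Ft}.

\begin{lemma}\label{lem:busemann}
Each $B_\theta$ is $C^2$, $\nabla B_\theta(y)=-v_{y,\theta}$, $\operatorname{Hess}B_\theta(\nabla B_\theta,\cdot)=0$, and
\begin{equation}\label{eq:hessB}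
|a|^2-\langle\nabla B_\theta,a\rangle^2\le\operatorname{Hess}B_\theta(a,a)\le b\bigl(|a|^2-\langle\nabla B_\theta,a\rangle^2\bigr)\qquad(a\in TX).
\end{equation}
The gradient and the Hessian of $B_\theta$ at $y$ depend continuously on $(y,\theta)$.
\end{lemma}

\begin{proof}
\emph{Hessians of distance functions converge.} For a unit vector $w\in T_yX$ let $c(s)=\exp_y(sw)$, and let $U_T(w)$ be the Hessian at $y$ of $d(\cdot,c(T))$. It is continuous in $w$, has $w$ in its kernel, and satisfies \eqref{eq:hesscomp} with $r=T$ on $w^\perp$. For $a\perp w$ let $J_T$ be the Jacobi field along $c$ with $J_T(0)=a$, $J_T(T)=0$. Then $U_T(w)(a,a)=-\langle J_T'(0),a\rangle=I_T(J_T)$, where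
\[
I_T(V)=\int_0^T\bigl(|V'|^2-\langle R(V,\dot c)\dot c,V\rangle\bigr)\,ds
\]
is the index form. For normal fields its integrand lies between $0$ and $|V'|^2+b^2|V|^2$. As there are no conjugate points, $J_T$ minimizes $I_T$ among piecewise $C^1$ normal fields with the same boundary values. Extending $J_T$ by $0$ shows $U_S\le U_T$ for $S\ge T$. Now let $S\ge T+1\ge2$. Applying \eqref{eq:rauch} to $J_S$ run backward from $c(S)$, we get $|J_S(s)|\le e^{-s}|a|$, and $|J_S'(s)|\le b\coth(b)\,|J_S(s)|$ for $s\le T$. Let $\chi$ be $1$ on $[0,T-1]$ and decrease linearly to $0$ on $[T-1,T]$. On $[0,T-1]$ the field $\chi J_S$ contributes at most $I_S(J_S)$, because the integrand is nonnegative. Therefore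
\[
U_T(w)(a,a)\le I_T(\chi J_S)\le U_S(w)(a,a)+\bigl((1+b\coth b)^2+b^2\bigr)e^{2-2T}|a|^2 .
\]
So $U_T$ converges uniformly in $w$ to a continuous limit $U_\infty(w)$, which has $w$ in its kernel and satisfies $1\le U_\infty(w)\le b$ on $w^\perp$.

\emph{Passing to $B_\theta$.} Fix $y_0$, let $c_\theta$ be the ray from $y_0$ to $\theta$, and put $\phi_T=d(\cdot,c_\theta(T))-T$. Then $\phi_T\to B_\theta-B_\theta(y_0)$ pointwise. We have $(c_\theta(T)|\theta)_{y_0}=T$, so $(c_\theta(T)|\theta)_y\ge T-d(y,y_0)$ by (G2). By Lemma~\ref{lem:angle}, $\nabla\phi_T(y)=-v_{y,c_\theta(T)}$ converges to $-v_{y,\theta}$, uniformly for $y$ in bounded sets and $\theta\in\partial X$. Since $c_\theta(T)$ is continuous in $\theta$, the limit $v_{y,\theta}$ is continuous in $(y,\theta)$. The Hessian of $\phi_T$ at $y$ is $U_{T'}(v_{y,c_\theta(T)})$ with $T'=d(y,c_\theta(T))\ge T-d(y,y_0)$; by the first step it converges locally uniformly to $U_\infty(v_{y,\theta})$. Hence $B_\theta$ is $C^2$ with gradient $-v_{y,\theta}$ and Hessian $U_\infty(v_{y,\theta})$.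
\end{proof}

Since $\partial X$ is compact, the integral of $B_\theta(\cdot)-B_\theta(x)$ against a probability measure on $\partial X$ is a $C^2$ function that may be differentiated twice under the integral sign.

\section{Geodesic cones and geodesic triangles}\label{sec:cones}

A Lipschitz map $f\colon\Delta^k\to X$ is differentiable almost everywhere (Rademacher). In positively oriented affine coordinates $t$ on $\Delta^k$ put
\[
\operatorname{vol}_k(f)=\int|\partial_1f\wedge\dots\wedge\partial_kf|\,dt,\qquad\int_f\omega=\int\omega(\partial_1f,\dots,\partial_kf)\,dt .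
\]
Both may be computed in any orientation preserving coordinates on the interior of $\Delta^k$, and $|\int_f\omega|\le\|\omega\|_\infty\operatorname{vol}_k(f)$, where $\|\omega\|_\infty$ is the comass norm, the supremum of $|\omega(e_1,\dots,e_k)|$ over orthonormal frames.

For $x\in X$ the \emph{cone} over $f$ with apex $x$ is
\[
\operatorname{cone}_x(f)\colon\Delta^{k+1}\to X,\qquad(1-s,st)\mapsto\exp_x\bigl(sF(t)\bigr),\qquad F=\exp_x^{-1}\circ f,
\]
for $s\in[0,1]$, $t\in\Delta^k$; the apex is vertex $0$. The cone is Lipschitz. Indeed $F$ is Lipschitz, $\exp_x$ is Lipschitz on bounded sets, and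
\[
|sF(t)-s'F(t')|\le\operatorname{Lip}(F)\,s|t-t'|+|s-s'|\sup|F|,\qquad s|t-t'|\le|st-s't'|+|s-s'|\,|t'|,
\]
while $|s-s'|$ and $|st-s't'|$ are at most the distance between $(1-s,st)$ and $(1-s',s't')$. The $0$-th face of the cone is $f$, and its $(i+1)$-st face is the cone over the $i$-th face of $f$ (for $k=0$, the point $x$). Extending linearly to $k$-chains $z$,
\begin{equation}\label{eq:dcone}
\partial\operatorname{cone}_x(z)=z-\operatorname{cone}_x(\partial z)\quad(k\ge1),\qquad\partial\operatorname{cone}_x(z)=z-\varepsilon(z)x\quad(k=0),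
\end{equation}
where $\varepsilon(z)$ is the sum of the coefficients. Also $\operatorname{cone}_{gx}(gz)=g\operatorname{cone}_x(z)$ for every isometry $g$. By induction the simplices $S^g(x_0,\dots,x_k)=\operatorname{cone}_{x_0}S^g(x_1,\dots,x_k)$ are Lipschitz, equivariant and compatible with faces, and their edges are geodesic segments. These properties, $S^g(x)=x$ and the volume bound of Proposition~\ref{prop:geod} are all that we use about $S^g$; they hold equally if one cones from the last vertex.

\begin{lemma}[Cone inequality]\label{lem:cone}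
Let $k\ge1$ and let $f\colon\Delta^k\to X$ be Lipschitz. Let $N_i$ be the component of $\partial_if$ orthogonal to $\nabla d(\cdot,x)$ where $f\ne x$, and $N_i=0$ where $f=x$. Then
\[
\operatorname{vol}_{k+1}(\operatorname{cone}_x(f))\le\frac1k\int_{\Delta^k}|N_1\wedge\dots\wedge N_k|\,dt\le\frac1k\operatorname{vol}_k(f).
\]
\end{lemma}

\begin{proof}
Use the coordinates $(s,t)$, let $f$ be differentiable at $t$, and put $r=d(x,f(t))$. The $s$-derivative is tangent to the geodesic from $x$ to $f(t)$ and has length $r$; so points $t$ with $f(t)=x$ contribute $0$. Let $r>0$. The $t_i$-derivative is the variation field of a family of geodesics issuing from $x$. Its component normal to the geodesic is the normal Jacobi field that vanishes at $x$ and equals $N_i$ at $f(t)$. Let $A_l$ be the linear map sending the value of such a field at $f(t)$ to its value at distance $l=sr$ from $x$; by \eqref{eq:rauch}, $\|A_l\|\le e^{l-r}$. The volume density at $(s,t)$ is $r|A_lN_1\wedge\dots\wedge A_lN_k|\le re^{k(l-r)}|N_1\wedge\dots\wedge N_k|$, and $\int_0^1re^{k(sr-r)}ds=\int_0^re^{k(l-r)}dl\le\frac1k$.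 The second inequality holds because orthogonal projections do not increase $k$-volumes.
\end{proof}

The outer inequality is useless when the base is a long edge. The middle term is the one that matters: only the motion of the base \emph{transverse} to the direction of the apex creates area. Here is the smallest case.

\begin{proposition}\label{prop:geod}
The cone from any point $p$ over a geodesic segment $[x_0,x_1]$ has area at most $4$. Consequently $\operatorname{vol}_kS^g(x_0,\dots,x_k)\le4/(k-1)!$ for $k\ge2$.
\end{proposition}

\begin{proof}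
Parametrize the segment by $s=d(x_0,y)\in[0,D]$, $D=d(x_0,x_1)$, and put $s_0=(p|x_1)_{x_0}$. At an interior point $y\ne p$ the unit tangent is $v_{y,x_1}=-v_{y,x_0}$, so its component $N$ orthogonal to $v_{y,p}$ satisfies $|N|\le|v_{y,x_j}-v_{y,p}|\le2e^{-(p|x_j)_y}$ for $j=0,1$. By (G2), $(p|x_1)_y\ge s_0-s$. The triangle inequality $d(p,x_1)\le d(p,y)+D-s$ is equivalent to $(p|y)_{x_0}\le s_0$, so (G3) gives $(p|x_0)_y=s-(p|y)_{x_0}\ge s-s_0$. Hence $|N|\le2e^{-|s-s_0|}$, and by Lemma~\ref{lem:cone} the area is at most $\int_{\mathbb R}2e^{-|s-s_0|}ds=4$. Higher degrees follow from Lemma~\ref{lem:cone} by induction.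
\end{proof}

In $\mathbb H^2$ the area is $\pi$ minus the sum of the angles, so the constant $4$ is not far from the truth. The proof has three ingredients: the area element is at most $|N|\,ds$; the defect $|N|$ decays exponentially in $|s-s_0|$, because before $s_0$ the apex is seen almost in the direction of $x_1$ and after $s_0$ almost in the direction of $x_0$; and $s$ runs monotonically through an interval of $\mathbb R$. For barycentric simplices arclength is not available, and we need a substitute that is monotone and close to $d(\cdot,x_0)$.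

\section{Barycentric simplices}\label{sec:bary}

\subsection{The decay condition}
Besides equivariance we use a single property of the family $(\mu_x)$: there are $C\ge1$ and $h>0$ such that
\begin{equation}\label{eq:decay}
\mu_x\{\theta:(y|\theta)_x\ge m\}\le Ce^{-hm}\qquad\text{for all }x,y\in X,\ m\ge0.
\end{equation}
The set in \eqref{eq:decay} consists of the boundary points whose ray from $x$ follows the segment $[x,y]$ for a time about $m$, so the condition says that $\mu_x$, seen from $x$, does not concentrate in any direction. Some condition of this kind is necessary: for a Dirac mass at $\theta$ the function $B_\theta$ has no critical point, and for $\frac12(\delta_\theta+\delta_{\theta'})$ every point of the geodesic from $\theta$ to $\theta'$ is critical.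

\begin{lemma}\label{lem:PS}
If $M=X/\Gamma$ is closed, the normalized Patterson--Sullivan measures satisfy \eqref{eq:decay}.
\end{lemma}

\begin{proof}
The Patterson--Sullivan measures form a $\Gamma$-equivariant family of finite positive measures $\tilde\mu_x$ with $d\tilde\mu_x/d\tilde\mu_z(\theta)=e^{-h(B_\theta(x)-B_\theta(z))}$, where $h>0$ is the critical exponent of $\Gamma$, and $\mu_x=\tilde\mu_x/\|\tilde\mu_x\|$. Since $|B_\theta(x)-B_\theta(z)|\le d(x,z)$, the total mass is continuous in $x$; it is $\Gamma$-invariant, so it lies in an interval $[m_-,m_+]\subset(0,\infty)$. If $m>d(x,y)$ the set in \eqref{eq:decay} is empty by (G1). Otherwise let $z\in[x,y]$ with $d(x,z)=m$; then $(z|y)_x=m$. If $(y|\theta)_x\ge m$, (G4) gives $(z|\theta)_x\ge m-\delta$, that is, $B_\theta(x)-B_\theta(z)\ge m-2\delta$. So the set has $\tilde\mu_x$-mass at most $e^{-h(m-2\delta)}m_+$, and \eqref{eq:decay} holds with $C=e^{2h\delta}m_+/m_-$.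
\end{proof}

\begin{example}\label{ex:visual}
Let $\mu_x$ be the \emph{visual measure}, the image in $\partial X$ of the rotation invariant probability measure on the unit sphere of $T_xX$. This family is equivariant under all isometries of $X$. By Lemma~\ref{lem:angle}, $(y|\theta)_x\ge m>0$ forces $|v_{x,\theta}-v_{x,y}|\le2e^{-m}$, so \eqref{eq:decay} holds with $h=n-1$ and $C$ depending only on $n$.
\end{example}

From now on $(\mu_x)$ is any $\Gamma$-equivariant family of probability measures satisfying \eqref{eq:decay}. The condition persists when $h$ is decreased, so we use it with $\alpha=\min\{h,\frac12\}$ in place of $h$. All constants below depend only on $n,b,C,h$ and, where it appears, the degree $k$.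

\subsection{A smoothed distance function}
For $x\in X$ put
\[
f_x(y)=\int\bigl(B_\theta(y)-B_\theta(x)\bigr)\,d\mu_x(\theta),\qquad u_x=\nabla f_x=\int\nabla B_\theta\,d\mu_x,\qquad\nu_x=\nabla d(\cdot,x),
\]
so that $|u_x|\le1$ and $\nu_x(y)=-v_{y,x}$ for $y\ne x$. The next lemma says that $f_x$ is the substitute we want: far from $x$ it agrees with $d(\cdot,x)$ to first order up to exponentially small errors, and near $x$, where the distance is singular, it is uniformly convex. Let
\[
K_1=2C/\alpha,\qquad K_2=2+4C,\qquad K_3=2K_2+2,\qquad R_0=\alpha^{-1}\log(2K_2).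
\]

\begin{lemma}\label{lem:est}
Let $x,x',y\in X$ and $L=d(x,y)$. All vector fields are evaluated at $y$.
\begin{itemize}
\item[(a)] $|f_x(y)-L|\le K_1$.
\item[(b)] If $y\ne x$, then $|u_x-\nu_x|\le\int|\nabla B_\theta-\nu_x|\,d\mu_x\le K_2e^{-\alpha L}$. In particular $|u_x|\ge\frac12$ if $L\ge R_0$.
\item[(c)] If $u_x\ne0$ and $e=u_x/|u_x|$, then $\int|e-\nabla B_\theta|\,d\mu_x\le3K_2e^{-\alpha L}$, and $|e-\nu_x|\le2K_2e^{-\alpha L}$ if $y\ne x$.
\item[(d)] $|u_x-u_{x'}|\le K_3e^{-\alpha(x|x')_y}$.
\item[(e)] For each $R>0$ there is $c(R)>0$ such that $\operatorname{Hess}f_x(y)\ge c(R)$ whenever $L\le R$.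
\end{itemize}
\end{lemma}

\begin{proof}
Write $G(\theta)=(y|\theta)_x\in[0,L]$.

(a) We have $B_\theta(y)-B_\theta(x)=L-2G(\theta)$, and $0\le\int G\,d\mu_x=\int_0^\infty\mu_x\{G\ge m\}\,dm\le C/\alpha$.

(b) By Lemma~\ref{lem:angle} and (G3), $|\nabla B_\theta-\nu_x|=|v_{y,\theta}-v_{y,x}|\le2e^{-L}e^{G(\theta)}$. Since $e^G=1+\int_0^Ge^m\,dm$ and $1-\alpha\ge\frac12$,
\[
\int e^G\,d\mu_x\le1+\int_0^Le^mCe^{-\alpha m}\,dm\le1+2Ce^{(1-\alpha)L}.
\]
Multiplying by $2e^{-L}$ gives the bound. For $L\ge R_0$ it is at most $\frac12$, and $|\nu_x|=1$.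

(c) For $y\ne x$ we have $|e-u_x|=1-|u_x|=|\nu_x|-|u_x|\le|\nu_x-u_x|$, so $|e-\nu_x|\le2|u_x-\nu_x|$. Both bounds follow from (b) and $|e-\nabla B_\theta|\le|e-\nu_x|+|\nu_x-\nabla B_\theta|$. For $y=x$ the integral is at most $2\le3K_2$.

(d) If $y\in\{x,x'\}$ the Gromov product is $0$ and the left side is at most $2$. Otherwise bound it by $|u_x-\nu_x|+|\nu_x-\nu_{x'}|+|\nu_{x'}-u_{x'}|$ and use (b), Lemma~\ref{lem:angle} and $(x|x')_y\le\min\{d(y,x),d(y,x')\}$.

(e) By \eqref{eq:hessB}, $\operatorname{Hess}f_x(v,v)\ge\int(1-\langle v_{y,\theta},v\rangle^2)\,d\mu_x$ for a unit vector $v\in T_yX$, so we must show that $\mu_x$, seen from $y$, does not concentrate near $\pm v$. Let $r=R+\frac12+\alpha^{-1}\log(4C)$, $\eta=\min\{b/\sinh(br),\pi/2\}$ and $p_\pm=\exp_y(\pm rv)$. Suppose $v_{y,\theta}$ makes an angle $\le\eta$ with $\pm v$, and let $p'=\exp_y(rv_{y,\theta})$. Joining the two unit vectors by an arc of great circle and using the second estimate in \eqref{eq:rauch}, we get $d(p_\pm,p')\le\eta\sinh(br)/b\le1$. Since $B_\theta(p')=B_\theta(y)-r$ and $B_\theta$ is $1$-Lipschitz,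 $B_\theta(y)-B_\theta(p_\pm)\ge r-1$, that is, $(p_\pm|\theta)_y\ge r-\frac12$, and $(p_\pm|\theta)_x\ge r-\frac12-R$ by (G2). By \eqref{eq:decay} such $\theta$ have total mass at most $2Ce^{-\alpha(r-1/2-R)}=\frac12$. For all other $\theta$ the integrand is at least $\sin^2\eta$. Take $c(R)=\frac12\sin^2\eta$.
\end{proof}

Put $c=c(R_0)$. Given $x_0,\dots,x_k$ we write $f_i,u_i,\mu_i,\nu_i$ for $f_{x_i},u_{x_i},\mu_{x_i},\nu_{x_i}$; the function \eqref{eq:Ft} is $F_t=\sum_it_if_i$.

\begin{proposition}\label{prop:bary}
For every $t\in\Delta^k$ the function $F_t$ has a unique critical point $y(t)=S^b(x_0,\dots,x_k)(t)$, its minimum point, characterized by $\sum_it_iu_i(y)=0$. The Hessian $Q=\operatorname{Hess}F_t(y(t))$ satisfies $0<Q\le b$. The map $t\mapsto y(t)$ is $C^1$ on the closed simplex, hence Lipschitz, and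
\begin{equation}\label{eq:Dy}
Q\,Dy(\tau)=-\sum_i\tau_iu_i(y)\qquad\text{for }\tau\in\mathbb R^{k+1},\ \textstyle\sum_i\tau_i=0.
\end{equation}
The rule $S^b$ is $\Gamma$-equivariant, compatible with faces, and permuting the $x_i$ permutes the coordinates $t_i$. The point $\beta(x)=S^b(x)$ satisfies $d(x,\beta(x))\le K_1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:est}(a), $F_t(y)\to\infty$ as $y$ leaves compact sets, so $F_t$ has a minimum. By (e), its Hessian is positive definite everywhere, so $F_t$ is strictly convex along geodesics and has no other critical point. The bound $Q\le b$ follows from \eqref{eq:hessB}. The map $(t,y)\mapsto\sum_it_iu_i(y)$ is $C^1$ on $\mathbb R^{k+1}\times X$, and at a zero with $t\in\Delta^k$ its derivative in $y$ is the invertible map $Q$. The implicit function theorem gives a $C^1$ solution near every point of the closed simplex, which agrees with $y(t)$ on $\Delta^k$ by uniqueness; differentiating the equation gives \eqref{eq:Dy}. Equivariance follows from $f_{gx}(gy)=f_x(y)$, and the statements on faces and permutations are read off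 from $F_t=\sum_it_if_i$. Finally $d(x,\beta(x))-K_1\le f_x(\beta(x))\le f_x(x)=0$.
\end{proof}

\begin{remark}\label{rem:normal}
Other normalizations give the same cochains. With the non-normalized measures $\tilde\mu_x$ the simplex is precomposed with the diffeomorphism $t_i\mapsto t_i\|\tilde\mu_{x_i}\|/\sum_jt_j\|\tilde\mu_{x_j}\|$ of $\Delta^k$. With spherical coordinates $t_i=a_i^2$ it is precomposed with a smooth homeomorphism that is a diffeomorphism on interiors. Both maps preserve faces and orientation, so they change neither volumes nor integrals of forms.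
\end{remark}

\subsection{Degrees at least three}
We include a short proof of the known bound, which also shows what goes wrong in degree $2$. For a linear map $A$ between Euclidean spaces, $\|\Lambda^kA\|$ is the product of the $k$ largest singular values of $A$.

\begin{proposition}\label{prop:three}
For $k\ge3$ the volumes $\operatorname{vol}_kS^b(x_0,\dots,x_k)$ are bounded independently of the $x_i$.
\end{proposition}

\begin{proof}
We may assume $k\le n$. Write $t_i=a_i^2$ with $a$ in the positive orthant of the unit sphere $S^k$. For $\xi$ tangent to the sphere at $a$, \eqref{eq:Dy} gives $Q\,Dy(\xi)=P\xi$ with $P\xi=-2\sum_ia_i\xi_iu_i$. Define $E\ge0$ on $T_yX$ by $\langle Ew,w\rangle=\sum_ia_i^2\int\langle\nabla B_\theta,w\rangle^2d\mu_i$. Then $\operatorname{tr}E=1$ because $|\nabla B_\theta|=1$, and $Q\ge1-E$ by \eqref{eq:hessB}. By the Cauchy--Schwarz inequality, applied to the sum and to the integrals,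
\[
|\langle P\xi,w\rangle|\le2|\xi|\Bigl(\sum_ia_i^2\langle u_i,w\rangle^2\Bigr)^{1/2}\le2|\xi|\langle Ew,w\rangle^{1/2},
\]
that is, $PP^*\le4E$. Let $\lambda\in(0,b]$ be the least eigenvalue of $Q$, with unit eigenvector $v$. Then $\langle Ev,v\rangle\ge1-\lambda$. So the largest eigenvalue of $E$ lies in $[1-\lambda,1]$ and the others have sum at most $\lambda$; by the min-max principle $\|\Lambda^kP\|^2\le4^k\lambda^{k-1}$. For a unit vector $w\perp v$ we have $\langle Qw,w\rangle\ge1-\langle Ew,w\rangle\ge\langle Ev,v\rangle\ge1-\lambda$. So the other eigenvalues of $Q$ are at least $\max\{\lambda,1-\lambda\}\ge\frac12$, and $\|\Lambda^kQ^{-1}\|\le2^{k-1}\lambda^{-1}$. The volume density of $y$ with respect to the sphere is at most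
\begin{equation}\label{eq:density}
\|\Lambda^kQ^{-1}\|\,\|\Lambda^kP\|\le2^{2k-1}\lambda^{(k-3)/2}\le2^{2k-1}b^{(k-3)/2}.
\end{equation}
\end{proof}

For $k=2$ the first inequality in \eqref{eq:density} gives only $8\lambda^{-1/2}$, and $\lambda$ is not bounded below. Indeed, let $D=d(x_0,x_1)\ge2\max\{K_1,R_0\}$. The edge $S^b(x_0,x_1)$ joins $\beta(x_0)$ to $\beta(x_1)$, so it passes through a point $y$ with $d(y,x_0)=D/2\le d(y,x_1)$. There $u_0$ and $u_1$ are nonzero multiples of one unit vector $e$, and \eqref{eq:hessB}, Jensen's inequality and Lemma~\ref{lem:est}(b) give $\langle Qe,e\rangle\le b(1-\min_i|u_i|^2)\le2bK_2e^{-\alpha D/2}$. The barycenter moves very fast in the direction $e$, and this speed must be integrated rather than bounded.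

\subsection{Splitting off the degenerate direction}
For a unit vector $e$ write $a=a_ee+a^\perp$ with $a^\perp\perp e$. For a symmetric endomorphism $Q$ let $\kappa=(Qe)^\perp$, and let $Q_\perp$ be the endomorphism $w\mapsto(Qw)^\perp$ of $e^\perp$. Part (a) of the next lemma expresses everything except the single factor $z_e$ through $Q_\perp^{-1}$, and part (b) bounds $Q_\perp^{-1}$ for the direction $e$ that occurs.

\begin{lemma}\label{lem:split}
\begin{itemize}
\item[(a)] Let $Q>0$ and $z=Q^{-1}e$. Then $z_e>0$, $z=z_e(e-Q_\perp^{-1}\kappa)$, and $Q^{-1}e\wedge Q^{-1}q=z\wedge Q_\perp^{-1}q^\perp$ for every vector $q$.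
\item[(b)] Let $Q$ be as in Proposition~\ref{prop:bary}. If $u_i\ne0$ at $y(t)$ and $e=\pm u_i/|u_i|$, then $Q_\perp\ge t_i|u_i|^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $z_e=\langle Q^{-1}e,e\rangle>0$. The $e^\perp$-component of $Qz=e$ is $z_e\kappa+Q_\perp z^\perp=0$, which gives the formula for $z$. Let $\zeta=Q^{-1}q^\perp$; then $Q^{-1}q=q_ez+\zeta$, so the left side of the last identity is $z\wedge\zeta$. The $e^\perp$-component of $Q\zeta=q^\perp$ gives $\zeta^\perp=Q_\perp^{-1}q^\perp-\zeta_eQ_\perp^{-1}\kappa$. Hence $\zeta=\zeta_e(e-Q_\perp^{-1}\kappa)+Q_\perp^{-1}q^\perp=(\zeta_e/z_e)z+Q_\perp^{-1}q^\perp$.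

(b) For a unit vector $w\perp e$, \eqref{eq:hessB}, $|\nabla B_\theta|=1$ and Jensen's inequality give
\[
\langle Qw,w\rangle\ge t_i\int\bigl(1-\langle\nabla B_\theta,w\rangle^2\bigr)d\mu_i\ge t_i\int\langle\nabla B_\theta,e\rangle^2d\mu_i\ge t_i\langle u_i,e\rangle^2=t_i|u_i|^2.\qedhere
\]
\end{proof}

The factor $z_e$ will be absorbed in the derivative of a monotone function, through the following change of variables: if $\varphi$ is $C^1$ and monotone on an interval $I$ and $s_0\in\mathbb R$, then
\begin{equation}\label{eq:cov}
\int_Ie^{-\alpha|\varphi-s_0|}\,|\varphi'|\,d\rho=\int_{\varphi(I)}e^{-\alpha|s-s_0|}\,ds\le\frac2\alpha .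
\end{equation}

\section{The cone over a barycentric edge}\label{sec:edge}

\begin{proposition}\label{prop:edge}
The area of $\operatorname{cone}_{x_0}(S^b(x_0,x_1))$ is bounded independently of $x_0,x_1$.
\end{proposition}

In $\mathbb H^n$ with the visual measures the area is zero: the isometries fixing $x_0$ and $x_1$ preserve $F_t$, hence fix its minimum point, so the edge lies on a geodesic through $x_0$. In general the edge drifts away from the radial direction, and the drift is measured by $\kappa$. The bound $|\kappa|\le b$ is not enough, since it would bound the area only by a multiple of the length of the edge. The gain comes from $\operatorname{Hess}B_\theta(\nabla B_\theta,\cdot)=0$: far from $x_0$ and $x_1$, most of the vectors $\nabla B_\theta$ are close to $\pm e$.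

\begin{proof}
Let $\gamma(\rho)=S^b(x_0,x_1)(1-\rho,\rho)$, $0<\rho<1$, and put $y=\gamma(\rho)$, $t_0=1-\rho$, $t_1=\rho$, $L_i=d(y,x_i)$, $D=d(x_0,x_1)$, $\varphi_i=f_i\circ\gamma$. Let $N$ be the component of $\gamma'$ orthogonal to $\nu_0$ if $y\ne x_0$, and $N=0$ if $y=x_0$. By Lemma~\ref{lem:cone} it suffices to bound $\int_0^1|N|\,d\rho$.

The barycenter equation is $(1-\rho)u_0+\rho u_1=0$, and \eqref{eq:Dy} with $\tau=(-1,1)$ gives $Q\gamma'=u_0-u_1$. Eliminating one of the two vectors, $Q\gamma'=u_0/\rho=-u_1/(1-\rho)$. Therefore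
\[
\varphi_0'=\langle u_0,Q^{-1}u_0\rangle/\rho\ge0,\qquad\varphi_1'=-\langle u_1,Q^{-1}u_1\rangle/(1-\rho)\le0 ,
\]
so both functions are monotone on $(0,1)$. Lemma~\ref{lem:split}(b) is useful only for an index with large weight, so we fix $i\in\{0,1\}$ and work on the interval of length $\frac12$ where $t_i\ge\frac12$.

\emph{Near part: $L_i\le R_0$.} Here $Q\ge t_i\operatorname{Hess}f_i\ge c/2$, so $|N|\le|\gamma'|\le4/c$, and the contribution is at most $2/c$.

\emph{Far part: $L_i>R_0$.} Points with $y=x_0$ contribute nothing, so let $y\ne x_0$. We have $|u_i|\ge\frac12$; by the barycenter equation both $u_0$ and $u_1$ are nonzero, and $e:=u_0/|u_0|=-u_1/|u_1|$. Since $\gamma'$ is a positive multiple of $Q^{-1}e$, Lemma~\ref{lem:split}(a) gives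
\[
\gamma'=\gamma'_e\,(e-Q_\perp^{-1}\kappa),\qquad\gamma'_e>0 .
\]
From $\varphi_0'=|u_0|\gamma'_e$ and $\varphi_1'=-|u_1|\gamma'_e$ we get $\gamma'_e\le2|\varphi_i'|$. By Lemma~\ref{lem:split}(b), $Q_\perp\ge\frac12\cdot\frac14=\frac18$. For a unit vector $w\perp e$,
\[
\langle\kappa,w\rangle=t_0\int\operatorname{Hess}B_\theta(e-\nabla B_\theta,w)\,d\mu_0+t_1\int\operatorname{Hess}B_\theta(e+\nabla B_\theta,w)\,d\mu_1,
\]
because $\nabla B_\theta$ lies in the kernel of $\operatorname{Hess}B_\theta$. As $0\le\operatorname{Hess}B_\theta\le b$, Lemma~\ref{lem:est}(c), applied to $x_0$ with $e$ and to $x_1$ with $-e$, yields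
\[
|\kappa|\le b\int|e-\nabla B_\theta|\,d\mu_0+b\int|{-e}-\nabla B_\theta|\,d\mu_1\le3bK_2\bigl(e^{-\alpha L_0}+e^{-\alpha L_1}\bigr).
\]
The component of $e$ orthogonal to $\nu_0$ has norm at most $|e-\nu_0|\le2K_2e^{-\alpha L_0}$. With $K_4=(2+24b)K_2$,
\[
|N|\le\gamma'_e\bigl(|e-\nu_0|+8|\kappa|\bigr)\le2K_4\bigl(e^{-\alpha L_0}+e^{-\alpha L_1}\bigr)|\varphi_i'| .
\]
Let $j$ be the other index. By Lemma~\ref{lem:est}(a) and the triangle inequality, $L_i\ge|\varphi_i|-K_1$ and $L_j\ge|D-L_i|\ge|\varphi_i-D|-K_1$. So $|N|\le2K_4e^{\alpha K_1}\bigl(e^{-\alpha|\varphi_i|}+e^{-\alpha|\varphi_i-D|}\bigr)|\varphi_i'|$, and by \eqref{eq:cov} the far part contributes at most $8K_4e^{\alpha K_1}/\alpha$.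

Adding the cases $i=0,1$, the area is at most $4/c+16K_4e^{\alpha K_1}/\alpha$.
\end{proof}

\section{The area of barycentric triangles}\label{sec:triangle}

We prove Theorem~\ref{thm:A}. Every $t\in\Delta^2$ has a coordinate $\ge\frac13$, and $S^b$ is symmetric in the vertices, so it suffices to bound the area of $S^b(x_0,x_1,x_2)$ over the region $\{t_0\ge\frac13\}$. We sweep this region by segments issuing from the vertex $t_0=1$, along which $f_0$ will be monotone:
\[
t=\bigl(1-\rho,\ \rho(1-\tau),\ \rho\tau\bigr),\qquad0<\rho\le\tfrac23,\quad0<\tau<1.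
\]
Put $u_\tau=(1-\tau)u_1+\tau u_2$ and $q=u_2-u_1$. At $y=y(\rho,\tau)$ the barycenter equation is
\begin{equation}\label{eq:tri}
(1-\rho)u_0+\rho u_\tau=0 .
\end{equation}
Since $\partial_\rho t=(-1,1-\tau,\tau)$ and $\partial_\tau t=(0,-\rho,\rho)$, \eqref{eq:Dy} and \eqref{eq:tri} give $Q\,\partial_\rho y=u_0-u_\tau=u_0/\rho$ and $Q\,\partial_\tau y=-\rho q$. The factors $\rho$ cancel in the area density, and with $\varphi=f_0(y(\rho,\tau))$ we have
\begin{equation}\label{eq:dens}
|\partial_\rho y\wedge\partial_\tau y|=|Q^{-1}u_0\wedge Q^{-1}q|,\qquad\partial_\rho\varphi=\langle u_0,Q^{-1}u_0\rangle/\rho\ge0 .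
\end{equation}
Let $\ell=d(y,x_0)$.

\emph{Near part: $\ell\le R_0$.} Here $Q\ge c/3$, $|u_0|\le1$ and $|q|\le2$, so the density is at most $18/c^2$ and the contribution at most $12/c^2$.

\emph{Far part: $\ell>R_0$.} Here $|u_0|\ge\frac12$. Let $e=u_0/|u_0|$ and $z=Q^{-1}e$. By Lemma~\ref{lem:split}(b), $Q_\perp\ge\frac1{12}$. Since $|\kappa|\le\|Q\|\le b$, Lemma~\ref{lem:split}(a) gives $|z|\le(1+12b)z_e$. Also $\partial_\rho\varphi=|u_0|^2z_e/\rho\ge\frac12|u_0|z_e$. By \eqref{eq:dens} and Lemma~\ref{lem:split}(a),
\begin{equation}\label{eq:far}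
|\partial_\rho y\wedge\partial_\tau y|=|u_0|\,|z\wedge Q_\perp^{-1}q^\perp|\le12(1+12b)\,|u_0|z_e\,|q^\perp|\le24(1+12b)\,|q^\perp|\,\partial_\rho\varphi .
\end{equation}
This time the crude bound on $\kappa$ suffices: the decay is supplied by $q^\perp$, which plays the role of $N$ in Proposition~\ref{prop:geod}. As there, it is concentrated where the distance from $x_0$ is close to a Gromov product (Figure~\ref{fig:tripod}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\draw (0,0) node[left]{$x_0$} -- (2.4,0) -- (3.9,1.3) node[right]{$x_1$};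
\draw (2.4,0) -- (3.9,-1.3) node[right]{$x_2$};
\fill (1.3,0) circle (1.8pt) node[below]{$y$};
\draw[->,thick] (1.4,0.2) -- (2.1,0.2) node[midway,above]{$u_0$};
\draw[->,thick] (1.2,0.2) -- (0.3,0.2) node[midway,above]{$u_1,u_2$};
\begin{scope}[xshift=6cm]
\draw (0,0) node[left]{$x_0$} -- (2.4,0) -- (3.9,1.3) node[right]{$x_i$};
\draw (2.4,0) -- (3.9,-1.3) node[right]{$x_j$};
\fill (3.15,0.65) circle (1.8pt) node[below right]{$y$};
\draw[->,thick] (3.07,0.84) -- (3.55,1.26) node[midway,above left]{$u_0,u_j$};
\draw[->,thick] (2.97,0.76) -- (2.5,0.35) node[midway,above left]{$u_i$};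
\end{scope}
\end{tikzpicture}
\caption{Tree picture of a triangle with vertices $x_0,x_1,x_2$; the branch point is at distance $s_0=(x_1|x_2)_{x_0}$ from $x_0$, and each $u_m$ points approximately away from $x_m$. Left: if $d(y,x_0)<s_0$, then $u_1$ and $u_2$ almost agree. Right: if $d(y,x_0)>s_0$, then one of them, $u_j$, almost agrees with $u_0$, and the other one, $u_i$, has to balance both.}
\label{fig:tripod}
\end{figure}

\begin{lemma}\label{lem:q}
Let $s_0=(x_1|x_2)_{x_0}$ and $K_5=4K_3e^{\alpha\delta}$. In the far part $|q^\perp|\le K_5e^{-\alpha|\ell-s_0|}$.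
\end{lemma}

\begin{proof}
\emph{Case $\ell\le s_0$.} By (G2), $(x_1|x_2)_y\ge s_0-\ell$, so $|q^\perp|\le|u_1-u_2|\le K_3e^{-\alpha(s_0-\ell)}$ by Lemma~\ref{lem:est}(d).

\emph{Case $\ell>s_0$.} Now $q$ itself need not be small. By (G4), $s_0\ge\min_{j=1,2}(x_j|y)_{x_0}-\delta$, so there is $j\in\{1,2\}$ with $(x_j|y)_{x_0}\le s_0+\delta$. By (G3), $(x_0|x_j)_y=\ell-(y|x_j)_{x_0}\ge\ell-s_0-\delta$, and Lemma~\ref{lem:est}(d) gives
\[
|u_j-u_0|\le\epsilon:=K_3e^{\alpha\delta}e^{-\alpha(\ell-s_0)} .
\]
We show $|q^\perp|\le4\epsilon$. If $\epsilon\ge\frac12$ this follows from $|q|\le2$, so let $\epsilon<\frac12$. Let $i$ be the other index in $\{1,2\}$ and write $u_\tau=\lambda_iu_i+\lambda_ju_j$ with $\lambda_i,\lambda_j>0$, $\lambda_i+\lambda_j=1$. By \eqref{eq:tri}, $u_\tau^\perp=0$, so $u_i^\perp=-(\lambda_j/\lambda_i)u_j^\perp$ and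
\[
|q^\perp|=|u_i^\perp-u_j^\perp|=|u_j^\perp|/\lambda_i=|(u_j-u_0)^\perp|/\lambda_i\le\epsilon/\lambda_i .
\]
It remains to bound $\lambda_i$ from below, and here the restriction $t_0\ge\frac13$ is used again. We have $\langle u_j,e\rangle\ge|u_0|-\epsilon\ge0$, while \eqref{eq:tri} and $\rho\le\frac23$ give $\langle u_\tau,e\rangle=-\frac{1-\rho}\rho|u_0|\le-\frac12\cdot\frac12$. Therefore $-\lambda_i\le\lambda_i\langle u_i,e\rangle=\langle u_\tau,e\rangle-\lambda_j\langle u_j,e\rangle\le-\frac14$, that is, $\lambda_i\ge\frac14$.
\end{proof}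

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:est}(a), $|\ell-s_0|\ge|\varphi-s_0|-K_1$, so in the far part the density \eqref{eq:far} is at most $24(1+12b)K_5e^{\alpha K_1}e^{-\alpha|\varphi-s_0|}\,\partial_\rho\varphi$. For fixed $\tau$ the function $\rho\mapsto\varphi$ is $C^1$ and nondecreasing on $(0,\frac23]$, so by \eqref{eq:cov} the integral over the far part of the segment is at most $48(1+12b)K_5e^{\alpha K_1}/\alpha$. Integrating over $\tau\in(0,1)$ and adding the three regions,
\[
\operatorname{vol}_2S^b(x_0,x_1,x_2)\le36/c^2+144(1+12b)K_5e^{\alpha K_1}/\alpha .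
\]
The projection $X\to M$ is a local isometry and preserves volumes of simplices, and the Patterson--Sullivan measures satisfy \eqref{eq:decay} by Lemma~\ref{lem:PS}.
\end{proof}

\section{The homotopy and the equality of the two maps}\label{sec:homotopy}

\subsection{Stokes' theorem for Lipschitz simplices}
Iterated cones are Lipschitz but need not be smooth, so we need Stokes' theorem in this class. One mollifies the simplex. The difficulty is that the faces have measure zero, so the derivatives of the mollified maps need not converge almost everywhere on them; weak convergence of Jacobians replaces pointwise convergence.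

\begin{lemma}\label{lem:stokes}
If $f\colon\Delta^{k+1}\to X$ is Lipschitz and $\eta$ is a smooth $k$-form on $X$, then $\int_{\partial f}\eta=\int_fd\eta$. In particular $\int_{\partial f}\eta=0$ if $\eta$ is closed.
\end{lemma}

\begin{proof}
Identify $X$ with $\mathbb R^n$ by a diffeomorphism; $f$ stays Lipschitz because its image is compact. Extend $f$ to the affine hull of $\Delta^{k+1}$ by precomposing with the nearest point retraction, which is $1$-Lipschitz, and let $f_\epsilon$ be the mollifications. They are smooth, uniformly Lipschitz, converge uniformly to $f$, and satisfy Stokes' formula. It suffices to show $\int_{\Delta'}f_\epsilon^*\omega\to\int_{\Delta'}f^*\omega$ for every face $\Delta'$ of dimension $m\in\{k,k+1\}$ and every smooth $m$-form $\omega$. We use the following claim.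

\emph{Claim. Let $0\le j\le m$, and let $g^1_\epsilon,\dots,g^j_\epsilon$ be uniformly Lipschitz functions on $\Delta'$ converging uniformly to $g^1,\dots,g^j$. Then $\int\psi\wedge dg^1_\epsilon\wedge\dots\wedge dg^j_\epsilon\to\int\psi\wedge dg^1\wedge\dots\wedge dg^j$ for every $(m-j)$-form $\psi$ on $\Delta'$ with $L^1$ coefficients.}

For $\omega=a\,dx^{i_1}\wedge\dots\wedge dx^{i_m}$ apply the claim with $j=m$, $\psi=a\circ f$ and the components of $f_\epsilon$; replacing $a\circ f$ by $a\circ f_\epsilon$ changes the integral by $o(1)$, since $a\circ f_\epsilon\to a\circ f$ uniformly and the wedge products are bounded.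

We prove the claim by induction on $j$; for $j=0$ there is nothing to prove. The wedge products are uniformly bounded in $L^\infty$, so by density we may take $\psi$ smooth with compact support in the interior of $\Delta'$. For Lipschitz functions,
\begin{equation}\label{eq:parts}
\int\psi\wedge dg^1\wedge\dots\wedge dg^j=(-1)^{m-j+1}\int g^1\,d\psi\wedge dg^2\wedge\dots\wedge dg^j .
\end{equation}
For smooth $g^i$ this is $\int d(g^1\psi\wedge dg^2\wedge\dots\wedge dg^j)=0$. For Lipschitz $g^i$ mollify inside $\Delta'$: the derivatives then converge almost everywhere and stay bounded, so dominated convergence applies. Now apply \eqref{eq:parts} to the $g^i_\epsilon$ and write $g^1_\epsilon=(g^1_\epsilon-g^1)+g^1$. The first term contributes $o(1)$ by uniform convergence. The second converges to $(-1)^{m-j+1}\int g^1\,d\psi\wedge dg^2\wedge\dots\wedge dg^j$ by the case $j-1$ with the form $g^1\,d\psi$, and \eqref{eq:parts} for the $g^i$ concludes.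
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}
Consider the complex whose $k$-chains are the real linear combinations of tuples $(x_0,\dots,x_k)$ of points of $X$, with $\partial(x_0,\dots,x_k)=\sum_i(-1)^i(x_0,\dots,\widehat{x_i},\dots,x_k)$. Compatibility with faces says that $S^b$ and $S^g$ are chain maps from this complex to the complex of Lipschitz chains in $X$.

\emph{Construction.} Put $H_{-1}=0$ and define inductively, for $\mathbf x=(x_0,\dots,x_k)$,
\[
H_k(\mathbf x)=\operatorname{cone}_{x_0}\bigl(z_k(\mathbf x)\bigr),\qquad z_k(\mathbf x)=S^b(\mathbf x)-S^g(\mathbf x)-H_{k-1}(\partial\mathbf x),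
\]
extended linearly. These are Lipschitz chains. Coning from a vertex makes the construction equivariant without further choices. We claim $\partial H_k=z_k$, that is, $\partial H_k+H_{k-1}\partial=S^b-S^g$. For $k=0$, $z_0(x)=\beta(x)-x$ has $\varepsilon(z_0)=0$, and the claim follows from \eqref{eq:dcone}. For $k\ge1$ the claim for $k-1$ gives
\[
\partial z_k=(S^b-S^g)\partial-\partial H_{k-1}\partial=(S^b-S^g)\partial-(S^b-S^g-H_{k-2}\partial)\partial=H_{k-2}\partial\partial=0,
\]
and \eqref{eq:dcone} gives $\partial H_k=z_k$. For a singular simplex $\sigma$ in $M$ let $H_k(\sigma)$ be the projection of $H_k(\mathbf x)$, where $\mathbf x$ is the tuple of vertices of a lift of $\sigma$. By equivariance this does not depend on the lift, and the faces of a lift are lifts of the faces, so $\partial H+H\partial=\operatorname{str}^b-\operatorname{str}^g$ on $C_\bullet(M)$.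

\emph{Volumes.} Let $V^b_k$, $V^g_k$ and $W_k$ be the suprema over all $\mathbf x$ of $\operatorname{vol}_kS^b(\mathbf x)$, $\operatorname{vol}_kS^g(\mathbf x)$ and $\operatorname{vol}_{k+1}H_k(\mathbf x)$.
\begin{itemize}
\item $k=0$. The chain $H_0(x)$ is the geodesic from $x$ to $\beta(x)$ minus a constant path, so $W_0\le K_1$ by Proposition~\ref{prop:bary}.
\item $k=1$. Here $z_1=S^b(x_0,x_1)-S^g(x_0,x_1)-H_0(x_1)+H_0(x_0)$. The cone from $x_0$ over the first term has bounded area by Proposition~\ref{prop:edge}. The cone over the second has area $0$ by Lemma~\ref{lem:cone}, since the segment $[x_0,x_1]$ is radial and $N=0$. The cones over the last two have area at most $K_1$ each by Lemma~\ref{lem:cone}. So $W_1<\infty$.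
\item $k\ge2$. Lemma~\ref{lem:cone} gives $W_k\le\frac1k\bigl(V^b_k+V^g_k+(k+1)W_{k-1}\bigr)$. Here $V^g_k<\infty$ by Proposition~\ref{prop:geod}, $V^b_2<\infty$ by Theorem~\ref{thm:A}, and $V^b_k<\infty$ for $k\ge3$ by Proposition~\ref{prop:three}. By induction $W_k<\infty$.
\end{itemize}

\emph{Equality of the maps.} Let $k\ge2$ and $\omega\in C\Omega^k(M)$; $\|\omega\|_\infty<\infty$ because $M$ is compact. For singular $(k-1)$-simplices $\sigma$ put $\psi_\omega(\sigma)=\int_{H_{k-1}(\sigma)}\omega$. Then $|\psi_\omega(\sigma)|\le\|\omega\|_\infty W_{k-1}$, so $\psi_\omega$ is a bounded cochain. For a singular $k$-simplex $\sigma$,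
\[
\psi_\omega(\partial\sigma)=\int_{\operatorname{str}^b(\sigma)}\omega-\int_{\operatorname{str}^g(\sigma)}\omega-\int_{\partial H_k(\sigma)}\omega=\int_{\operatorname{str}^b(\sigma)}\omega-\int_{\operatorname{str}^g(\sigma)}\omega,
\]
where the last integral vanishes by Lemma~\ref{lem:stokes}, applied in $X$ to the lifted chain and the lifted closed form. Thus the two bounded cocycles differ by the coboundary $\psi_\omega\circ\partial$ of a bounded cochain (another sign convention for the coboundary replaces $\psi_\omega$ by $\pm\psi_\omega$), and $\Psi^k(\omega)=\Psi^k_{\mathrm{gd}}(\omega)$ in $H^k_b(M)$. \qed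

\begin{remark}[Where the hypotheses are used]\label{rem:general}
Compactness of $M$ enters only through the bounds $-b^2\le\sec\le-1$, condition \eqref{eq:decay} for the Patterson--Sullivan measures, and $\|\omega\|_\infty<\infty$. All other estimates, including the volume bounds of Propositions~\ref{prop:geod} and~\ref{prop:three}, depend only on $n,b,C,h$ and the degree. So Theorems~\ref{thm:A} and~\ref{thm:B} hold for every complete manifold $X/\Gamma$ with $-b^2\le\sec\le-1$, every equivariant family of probability measures satisfying \eqref{eq:decay}, such as the visual measures of Example~\ref{ex:visual}, and bounded closed forms. The upper curvature bound is the source of (G4), of Lemmas~\ref{lem:angle} and~\ref{lem:cone} and of the lower bound in \eqref{eq:hessB}; without it geodesic triangles can have unbounded area, as in $\mathbb R^2$. The lower curvature bound is used for Lemma~\ref{lem:busemann}, hence for $Q\le b$ and the bounds on $\kappa$, and for Lemma~\ref{lem:est}(e).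
\end{remark}

\begin{thebibliography}{9}
\bibitem{FM} Roberto Frigerio and Francesco Milizia, \emph{On the cup product of De Rham classes in bounded cohomology}, arXiv:2607.03264 (2026).
\end{thebibliography}
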